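
\theoremstyle{plain}
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The three-term inequality for the free weights\\ of vector valued modular forms}


\begin{abstract}
The vector valued modular forms for a representation $\rho$ of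
$\mathrm{PSL}_2(\mathbb{Z})$ form a free module over the ring of scalar
modular forms of level one. Let $m_k$ be the number of free generators of
weight $k$. Franc and Rayan conjectured that $m_k\le m_{k-2}+m_{k+2}$ for all
$k$ whenever $\rho$ is irreducible of dimension at least $2$. We disprove this:
a violation at weight $k$ exists in dimension $n$ if and only if $n\ge 13$ and
$k\in\{0,2,4,6,8,10\}$. We also prove sharp inequalities that do hold: the
failure at $k$ is bounded by the multiplicity of an eigenvalue of the image of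
$\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$, and it is
compensated at weights congruent to $k$ modulo $12$, both below and above $k$.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\Gamma(1)=\mathrm{PSL}_2(\mathbb{Z})$ act on the upper half plane
$\mathfrak{H}$, let $Y=\Gamma(1)\backslash\mathfrak{H}$, and let $X$ be its
compactification by the cusp. Then $X$ is the weighted projective line
$\mathbb{P}(2,3)$, and every holomorphic vector bundle on $X$ is a direct sum
of line bundles $\mathcal{O}(r)$.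

Let $\rho\colon\Gamma(1)\to\mathrm{GL}_n(\mathbb{C})$ be a representation, and
write $T$ for $\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$. Let
$L$ be the matrix with $e^{2\pi iL}=\rho(T)$ all of whose eigenvalues have real
part in $[0,1)$. On this strip $x\mapsto e^{2\pi ix}$ is injective with nonzero
derivative. Hence $L$ is unique, and it is a polynomial in $\rho(T)$:
interpolate the logarithm to high enough order at the eigenvalues. The flat
bundle on $Y$ attached to $\rho$ extends over the cusp to a bundle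
$\mathcal{V}(\rho)$ on $X$ whose sections near the cusp are the functions
$q^{L}h(q)$ with $q=e^{2\pi i\tau}$ and $h$ holomorphic at $q=0$; here
$q^L=e^{2\pi i\tau L}$.

For even $k=2l$ let $M_k(\rho)$ be the space of global sections of
$\mathcal{V}_k(\rho)=\mathcal{V}(\rho)\otimes\mathcal{O}(l)$. Its elements are
the \emph{holomorphic vector valued modular forms} of weight $k$: holomorphic
functions $F\colon\mathfrak{H}\to\mathbb{C}^n$ with
\[
F(\gamma\tau)=(c\tau+d)^k\rho(\gamma)F(\tau)\quad
\text{for }\gamma=\pm\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\Gamma(1),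
\]
of the form $q^Lh(q)$ near the cusp, with $h$ holomorphic at $q=0$. Let
$A=\mathbb{C}[E_4,E_6]=\bigoplus_wA_w$ be the ring of scalar modular forms of
level one. If $\mathcal{V}(\rho)\cong\bigoplus_{j=1}^n\mathcal{O}(r_j)$, then
$M(\rho)=\bigoplus_{k\in2\mathbb{Z}}M_k(\rho)$ is a free $A$-module on forms
$F_1,\dots,F_n$ of weights $k_j=-2r_j$. The weights of a homogeneous free basis
depend only on the graded $A$-module $M(\rho)$, hence only on $\rho$; we call
them the \emph{free weights} of $\rho$. Let $m_k$ be the number of $j$ with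
$k_j=k$; thus $m_k$ is the multiplicity of $\mathcal{O}(-\frac12k)$ in
$\mathcal{V}(\rho)$, and $m_k=0$ for odd $k$.

\begin{conjecture}[Franc--Rayan \cite{FR}]\label{conj}
If $\rho$ is irreducible of dimension at least $2$, then
$m_k\le m_{k+2}+m_{k-2}$ for all $k\in\mathbb{Z}$.
\end{conjecture}

In dimension one there is a single generator and the inequality fails at its
weight, so this case is excluded. As quoted in \cite{FR}, the conjecture holds for
irreducible unitary $\rho$ of dimension at least $2$, and for all irreducible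
$\rho$ with $2\le\dim\rho\le12$.

\subsection{Where the three terms come from}

Two features of $A$ govern the question: $A_2=0$, and the first nonzero form
vanishing at the cusp is $\Delta$, of weight $12$. The tool connecting them to
the free weights is the derivation $D=\theta-\frac{w}{12}E_2$ in weight $w$,
with $\theta=q\frac{d}{dq}$, which maps $M_w(\rho)$ to $M_{w+2}(\rho)$.

Take first $\rho$ irreducible of dimension two, with free weights $w\le w'$
and basis $F_1,F_2$. We shall see (Lemma~\ref{lem:horizontal}) that $DF_1=0$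
would force an invariant line. So $0\ne DF_1\in A_2F_1+A_{w+2-w'}F_2$, and
$A_2=0$ leaves only $w'\le w+2$, $w'\ne w$, that is, $w'=w+2$. More generally,
if $F,DF,\dots,D^{n-1}F$ is a free basis, then the free weights are
$w,w+2,\dots,w+2n-2$, once each, and the inequality holds for $n\ge2$.

For general $\rho$ write $F=\sum f_jF_j\in M_k(\rho)$ and keep only the values
$f_j(\infty)$. Since $f_j\in A_{k-k_j}$, and $A_w$ contains a form not vanishing
at the cusp exactly when $w=0$ or $w\ge4$ is even, these vectors fill a
coordinate space $U_k$ of dimension $\sum_{w\le k}m_w-m_{k-2}$. On these values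
$D$ acts by a matrix similar to $L-\frac{k}{12}$, so it gives a linear map
$U_k\to U_{k+2}$, and
\begin{equation}\label{eq:dims}
\dim U_{k+2}-\dim U_k=m_{k+2}+m_{k-2}-m_k .
\end{equation}
So the three-term inequality at $k$ says precisely that the target is at least
as large as the source. It holds whenever $\frac{k}{12}$ is not an eigenvalue
of $L$. If it is an eigenvalue, then irreducibility still forbids $D$ from
having a kernel on $M_k(\rho)$, and one might guess that this is enough. It is
not: a form $F$ with $DF\ne0$ may still be killed at the cusp, because the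
coefficients of $DF$ may be multiples of $\Delta$.

\subsection{Results}

Put $\delta_k=m_{k+2}+m_{k-2}-m_k$; for odd $k$ all terms are zero.

\begin{theorem}\label{thm:A}
Let $k\in\{0,2,4,6,8,10\}$.
\begin{enumerate}
\item[(i)] For every $n\ge13$ there is an irreducible
$\rho\colon\Gamma(1)\to\mathrm{GL}_n(\mathbb{C})$ with $m_k=3$ and
$m_{k-2}=m_{k+2}=1$.
\item[(ii)] For every $d\ge1$ there is an irreducible $\rho$ of dimension
$5d+13$ with $m_k=d+2$, $m_{k-2}=m_{k+2}=1$ and
$\dim\ker(\rho(T)-e^{2\pi ik/12})=d$.
\end{enumerate}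
\end{theorem}

In particular Conjecture~\ref{conj} is false.

\begin{theorem}\label{thm:B}
Let $\rho$ be a finite-dimensional representation of $\Gamma(1)$.
\begin{enumerate}
\item[(i)] For every even $k$, $-\delta_k\le\dim\ker(L-\tfrac{k}{12})$. Hence
$\delta_k\ge0$ unless $k\in\{0,2,\dots,10\}$ and $e^{2\pi ik/12}$ is an
eigenvalue of $\rho(T)$.
\item[(ii)] If $\rho$ is irreducible of dimension at least $2$, then for every
even $k$
\[
\sum_{s\ge0}\delta_{k-12s}\ge0\qquad\text{and}\qquad
\sum_{s\ge0}\delta_{k+12s}\ge0 ,
\]
where only finitely many terms are nonzero.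
\item[(iii)] If $\rho$ is irreducible of dimension at least $2$ and
$\delta_k<0$, then $k\in\{0,2,\dots,10\}$, $m_{k+2j}\ge1$ for $|j|\le5$,
$m_k\ge3$ and $\dim\rho\ge13$. If $\dim\rho=13$, the free weights are exactly
$k-10,k-8,\dots,k+10$, each once except $k$, which occurs three times.
\end{enumerate}
\end{theorem}

\begin{corollary}
An irreducible representation of dimension $n\ge2$ violating the three-term
inequality at $k$ exists if and only if $n\ge13$ and $k\in\{0,2,4,6,8,10\}$.
\end{corollary}

This follows from Theorem~\ref{thm:A}(i) and Theorem~\ref{thm:B}(iii); the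
latter also reproves the conjecture in dimensions $2$ to $12$. The bounds in
Theorem~\ref{thm:B}(i) and (ii) are sharp. The representations of
Theorem~\ref{thm:A}(ii) have $-\delta_k=d=\dim\ker(L-\frac{k}{12})$. The
$13$-dimensional ones of Theorem~\ref{thm:A}(i) give equality in both sums of
Theorem~\ref{thm:B}(ii): by Theorem~\ref{thm:B}(iii) their weights are known,
and $\delta_k=-1$, $\delta_{k\pm12}=1$, while the remaining terms vanish.

Section~\ref{sec:dictionary} describes forms and representations by matrices of
scalar modular forms. Section~\ref{sec:constraints} proves Theorem~\ref{thm:B},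
which prescribes the weights of a counterexample of smallest dimension.
Section~\ref{sec:example} builds one by hand, and
Sections~\ref{sec:construction} and~\ref{sec:families} give all of
Theorem~\ref{thm:A}.

\section{Forms, representations and connection matrices}\label{sec:dictionary}

\subsection{Scalar facts}\label{subsec:facts}

For even $w$ put $(F|_w\gamma)(\tau)=(c\tau+d)^{-w}F(\gamma\tau)$, for scalar
or vector valued $F$. We write $f(\infty)$ for the constant term of the
$q$-expansion of $f\in A$, and $D=D_w=\theta-\frac{w}{12}E_2$, where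
$\theta=q\frac{d}{dq}=\frac{1}{2\pi i}\frac{d}{d\tau}$. We use the following
standard facts.

\begin{enumerate}
\item[(a)] From $E_2|_2\gamma=E_2+\frac{6}{\pi i}\frac{c}{c\tau+d}$ one gets
$D_w(F|_w\gamma)=(D_wF)|_{w+2}\gamma$. The operator $D$ is a derivation, maps
$A_w$ to $A_{w+2}$, and kills $\Delta$.
\item[(b)] For $f\in A_w$, $(Df)(\infty)=-\frac{w}{12}f(\infty)$, because
$E_2(\infty)=1$ and $\theta f$ has no constant term.
\item[(c)] $A_w=0$ for $w<0$ and for $w=2$. If $w=0$ or $w\ge4$ is even, then
$A_w$ contains a monomial in $E_4,E_6$, which has value $1$ at the cusp. Fix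
such a monomial $\varepsilon_w$, with $\varepsilon_0=1$ and
$\varepsilon_{12}=E_4^3$. A form $f\in A_w$ with $f(\infty)=0$ lies in
$\Delta A_{w-12}$; in particular $f=0$ if $w\le10$.
\item[(d)] For even $k$ the function $\eta^{2k}$ has no zeros on
$\mathfrak{H}$ and is $q^{k/12}$ times a holomorphic function of $q$ that is
nonzero for $|q|<1$. Since $\theta\eta/\eta=\frac{1}{24}E_2$, we have
$D_k\eta^{2k}=0$. By (a), $\eta^{2k}|_k\gamma$ is also killed by $D_k$, so
$\eta^{2k}|_k\gamma=\chi_k(\gamma)\eta^{2k}$ for a character $\chi_k$ of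
$\Gamma(1)$, and $\chi_k(T)=e^{2\pi ik/12}$.
\item[(e)] $\Gamma(1)$ is generated by $T$ and
$S=\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$, with
$S^2=(ST)^3=1$. Hence $S=T\,(STS^{-1})\,T$, so $T$ and $STS^{-1}$ generate. For
a character $\chi$ this gives $\chi(S)=\chi(T)^3$, and then $\chi(S)^2=1$ gives
$\chi(T)^6=1$.
\end{enumerate}

\subsection{From a representation to a matrix}

\begin{definition}
A \emph{connection matrix} with weights $\kappa_1,\dots,\kappa_n\in2\mathbb{Z}$
is a matrix $a=(a_{ij})$ with $a_{ij}\in A_{\kappa_j+2-\kappa_i}$. With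
$K=\mathrm{diag}(\kappa_1,\dots,\kappa_n)$ we put
\[
B=a+\tfrac{1}{12}E_2K,\qquad R=B(0)=a(\infty)+\tfrac{1}{12}K ,
\]
where $B$ is regarded as a function of $q$, $|q|<1$. We call $R$ the
\emph{residue} of $a$.
\end{definition}

\begin{proposition}\label{prop:toMatrix}
Let $F_1,\dots,F_n$ be the free basis of $M(\rho)$ given by a splitting of
$\mathcal{V}(\rho)$, let $k_1,\dots,k_n$ be its weights, and let $\mathbf{F}$
be the matrix with columns $F_j$. Then $\mathbf{F}$ is invertible on
$\mathfrak{H}$, $\mathbf{F}=q^LH(q)$ with $H(0)$ invertible, and there is a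
connection matrix $a$ with weights $k_j$ such that
\[
DF_j=\sum_ia_{ij}F_i,\qquad\text{equivalently}\qquad\theta\mathbf{F}=\mathbf{F}B .
\]
Its residue $R$ is similar to $L$.
\end{proposition}

\begin{proof}
The inclusion of the $j$-th summand $\mathcal{O}(r_j)\to\mathcal{V}(\rho)$ is a
section of $\mathcal{V}(\rho)\otimes\mathcal{O}(-r_j)$, namely $F_j$. Since
these inclusions together form an isomorphism of bundles, the $F_j$ are a frame
on $\mathfrak{H}$ and at the cusp; this is the assertion about $\mathbf{F}$ and
$H(0)$. By (a), and because $\theta(q^Lh)=q^L(Lh+\theta h)$, $D$ maps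
$M_k(\rho)$ to $M_{k+2}(\rho)$. Expanding $DF_j\in M_{k_j+2}(\rho)$ in the basis
gives $a$, and adding $\frac{k_j}{12}E_2F_j$ gives
$\theta\mathbf{F}=\mathbf{F}B$. Substituting $\mathbf{F}=q^LH$ yields
$LH+\theta H=HB$, and at $q=0$ this is $LH(0)=H(0)R$.
\end{proof}

\subsection{From a matrix to a representation}

The converse is what makes examples possible: any connection matrix whose
residue has its eigenvalues in the right strip comes from a representation.

\begin{proposition}\label{prop:fromMatrix}
Let $a$ be a connection matrix with weights $\kappa_1,\dots,\kappa_n$ such that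
all eigenvalues of its residue $R$ have real part in $[0,1)$. Then there are a
representation $\rho\colon\Gamma(1)\to\mathrm{GL}_n(\mathbb{C})$ with
$\rho(T)=e^{2\pi iR}$ and $L=R$, and a free $A$-basis $F_1,\dots,F_n$ of
$M(\rho)$, with $F_j$ of weight $\kappa_j$ and $DF_j=\sum_ia_{ij}F_i$, such that
$F_1(\tau),\dots,F_n(\tau)$ is a basis of $\mathbb{C}^n$ for every
$\tau\in\mathfrak{H}$. In particular the free weights of $\rho$ are
$\kappa_1,\dots,\kappa_n$.
\end{proposition}

\begin{proof}
We solve $\theta\mathbf{F}=\mathbf{F}B$ by $\mathbf{F}=q^RH$ with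
$H=\sum_{m\ge0}H_mq^m$ and $H_0=I$. Writing $B=\sum B_mq^m$, $B_0=R$, this means
\[
RH_m-H_mR+mH_m=\sum_{l<m}H_lB_{m-l}\qquad(m\ge1).
\]
The operator $X\mapsto RX-XR+mX$ has eigenvalues $\lambda-\lambda'+m$ with
$\lambda,\lambda'$ eigenvalues of $R$. They are nonzero because
$\mathrm{Re}(\lambda-\lambda')\in(-1,1)$; this is the first use of the strip. So
the $H_m$ exist and are unique.

For convergence, the inverse of this operator has norm at most $C/m$ for some
constant $C$ and all $m\ge1$. Let $0<r<1$ and let $M$ satisfy
$\|B_m\|\le Mr^{-m}$. Then $u_m=r^m\|H_m\|$ satisfies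
$u_m\le\frac{CM}{m}\sum_{l<m}u_l$. The coefficients $v_m$ of $(1-x)^{-CM}$
satisfy $v_0=1$ and $v_m=\frac{CM}{m}\sum_{l<m}v_l$, so $u_m\le u_0v_m$ by
induction and $H$ converges for $|q|<r$. As $r<1$ was arbitrary, $H$ is
holomorphic on $|q|<1$. From $\theta H=HB-RH$ we get
$\theta\det H=\det H\cdot(\mathrm{tr}\,B-\mathrm{tr}\,R)$. The last factor
vanishes at $q=0$ and $\det H(0)=1$, so $\det H$ is the exponential of a
holomorphic function on the disc and has no zeros.

Let $F_j$ be the columns of $\mathbf{F}$; the equation says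
$D_{\kappa_j}F_j=\sum_ia_{ij}F_i$. For $\gamma\in\Gamma(1)$ let
$\mathbf{F}|\gamma$ have columns $F_j|_{\kappa_j}\gamma$; this is well defined
because the $\kappa_j$ are even. By (a) and modularity of the $a_{ij}$,
\[
D(F_j|_{\kappa_j}\gamma)=(DF_j)|_{\kappa_j+2}\gamma
=\sum_ia_{ij}\,(F_i|_{\kappa_i}\gamma).
\]
So $\mathbf{F}|\gamma$ solves the same linear system, and
$\mathbf{F}|\gamma=\rho(\gamma)\mathbf{F}$ with a constant invertible matrix
$\rho(\gamma)$. From $(\mathbf{F}|\gamma_1)|\gamma_2=\mathbf{F}|\gamma_1\gamma_2$
it follows that $\rho$ is a homomorphism. Clearly $\rho(T)=e^{2\pi iR}$, and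
$L=R$ because the eigenvalues of $R$ lie in the strip, its second use. Hence
$F_j\in M_{\kappa_j}(\rho)$.

Finally let $F\in M_w(\rho)$ and write $F=q^Rh$ near the cusp. The vector
$f=\mathbf{F}^{-1}F=H^{-1}h$ is holomorphic on $\mathfrak{H}$ and at the cusp,
and $f_j|_{w-\kappa_j}\gamma=f_j$. So $f_j\in A_{w-\kappa_j}$, and
$F=\sum f_jF_j$ in exactly one way.
\end{proof}

From now on $F_1,\dots,F_n$ is a free basis as in one of these propositions,
with weights $\kappa_j$ and connection matrix $a$. In either case the matrix
$\mathbf{F}$ is invertible on $\mathfrak{H}$ and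
$\theta\mathbf{F}=\mathbf{F}B$.

\subsection{Forms, functionals and their values at the cusp}

Invariant lines in $\mathbb{C}^n$ will be detected by forms, and invariant
hyperplanes by the dual objects. For even $k$ let $N_k(\rho)$ be the space of
$A$-linear maps $\varphi\colon M(\rho)\to A$ with
$\varphi(M_w(\rho))\subset A_{w-k}$ for all $w$. Such a map is given by the row
$y=(y_j)$, $y_j=\varphi(F_j)\in A_{\kappa_j-k}$, which may be arbitrary. Put
\[
(D^\vee\varphi)(G)=D(\varphi(G))-\varphi(DG).
\]
This is again $A$-linear, since $D$ is a derivation, so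
$D^\vee\colon N_k(\rho)\to N_{k-2}(\rho)$. In coordinates
$(D^\vee y)_j=Dy_j-\sum_iy_ia_{ij}$.

\begin{lemma}\label{lem:cusp}
Let $k$ be even.
\begin{enumerate}
\item[(i)] For $F=\sum f_jF_j\in M_k(\rho)$ let
$\mathrm{ev}(F)=(f_j(\infty))_j\in\mathbb{C}^n$. Then
$\mathrm{ev}(DF)=(R-\frac{k}{12})\,\mathrm{ev}(F)$.
\item[(ii)] For $\varphi\in N_k(\rho)$ with row $y$,
$(D^\vee y)(\infty)=-\,y(\infty)\,(R-\frac{k}{12})$.
\end{enumerate}
\end{lemma}

\begin{proof}
By (b), the coefficient of $F_i$ in $DF$ is $Df_i+\sum_ja_{ij}f_j$, with value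
$-\frac{k-\kappa_i}{12}f_i(\infty)+\sum_ja_{ij}(\infty)f_j(\infty)$ at the cusp;
this is the $i$-th entry of $(R-\frac{k}{12})\mathrm{ev}(F)$. Similarly
$(D^\vee y)_j(\infty)=-\frac{\kappa_j-k}{12}y_j(\infty)-\sum_iy_i(\infty)a_{ij}(\infty)$,
the $j$-th entry of $-y(\infty)(R-\frac{k}{12})$.
\end{proof}

\begin{lemma}\label{lem:horizontal}
Let $k$ be even.
\begin{enumerate}
\item[(i)] If $0\ne F\in M_k(\rho)$ and $DF=0$, then $F=\eta^{2k}x$ with
$0\ne x\in\mathbb{C}^n$ and $\rho(\gamma)x=\chi_k(\gamma)x$ for all $\gamma$.
\item[(ii)] If $0\ne\varphi\in N_k(\rho)$ and $D^\vee\varphi=0$, then there is a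
row vector $\psi\ne0$ with $\varphi(G)=\eta^{-2k}\psi G$ for all $G$ and
$\psi\rho(\gamma)=\chi_k(\gamma)\psi$ for all $\gamma$.
\end{enumerate}
In particular, if $\rho$ is irreducible of dimension at least $2$, then
$D$ is injective on $M_k(\rho)$ and $D^\vee$ is injective on $N_k(\rho)$, for
every even $k$.
\end{lemma}

\begin{proof}
(i) Since $D\eta^{-2k}=0$, the function $\eta^{-2k}F$ of weight $0$ satisfies
$\theta(\eta^{-2k}F)=0$, so it is a constant $x\neq 0$. Comparing
$F|_k\gamma=\rho(\gamma)F$ with $\eta^{2k}|_k\gamma=\chi_k(\gamma)\eta^{2k}$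
gives the claim.

(ii) The row $y$ of $\varphi$ satisfies $Dy_j=\sum_iy_ia_{ij}$ with $y_j$ of
weight $\kappa_j-k$, that is, $\theta y=yB-\frac{k}{12}E_2y$. Together with
$\theta\mathbf{F}^{-1}=-B\mathbf{F}^{-1}$ this gives
$\theta(y\mathbf{F}^{-1})=-\frac{k}{12}E_2\,y\mathbf{F}^{-1}$. Since
$\theta\eta^{-2k}=-\frac{k}{12}E_2\eta^{-2k}$, we get $y=\eta^{-2k}\psi\mathbf{F}$
for a constant row $\psi\ne0$. Hence $\varphi(G)=\eta^{-2k}\psi G$ for $G=F_j$,
and so for all $G$. Applying $|_{\kappa_j-k}\gamma$ to
$y_j=\eta^{-2k}\psi F_j$ gives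
$\psi F_j=\chi_k(\gamma)^{-1}\psi\rho(\gamma)F_j$ for all $j$, and $\mathbf{F}$
is invertible.

For the last statement, $\mathbb{C}x$ and $\ker\psi$ are proper nonzero
invariant subspaces if $n\ge2$.
\end{proof}

\section{What a violation must look like}\label{sec:constraints}

In this section $F_1,\dots,F_n$ is the basis of
Proposition~\ref{prop:toMatrix}, with weights $k_j$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
By (c), the image of $M_k(\rho)$ under $\mathrm{ev}$ is the coordinate subspace
$U_k$ belonging to the indices $j$ with $k_j\le k$ and $k_j\ne k-2$. Its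
dimension is $\sum_{w\le k}m_w-m_{k-2}$, and \eqref{eq:dims} follows. By
Lemma~\ref{lem:cusp}(i), $(R-\frac{k}{12})U_k\subset U_{k+2}$, so
\[
\dim\ker(R-\tfrac{k}{12})\ge\dim U_k-\dim U_{k+2}=-\delta_k .
\]
As $R$ is similar to $L$, this is the bound. If $\delta_k<0$, then
$\frac{k}{12}$ is an eigenvalue of $L$. Hence $0\le\frac{k}{12}<1$ and
$e^{2\pi ik/12}$ is an eigenvalue of $\rho(T)$.
\end{proof}

Part (i) only uses values at the cusp. Irreducibility adds that $D$ is
injective on the full spaces $M_k(\rho)$, and the periodicity $12$ appears when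
this is expressed through the $m_k$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
By Lemma~\ref{lem:horizontal}, $\dim M_{k+2}(\rho)-\dim M_k(\rho)\ge0$ for all
even $k$. Let $m(t)=\sum_km_kt^k$. Freeness gives
$\sum_k\dim M_k(\rho)\,t^k=m(t)/\bigl((1-t^4)(1-t^6)\bigr)$, as Laurent series,
and therefore
\begin{align*}
\sum_k\bigl(\dim M_{k+2}(\rho)-\dim M_k(\rho)\bigr)t^k
&=\frac{(t^{-2}-1)\,m(t)}{(1-t^4)(1-t^6)}
=\frac{t^{-2}\,m(t)}{(1+t^2)(1-t^6)}\\
&=\frac{(t^{-2}-1+t^2)\,m(t)}{1-t^{12}}
=\frac{\sum_k\delta_kt^k}{1-t^{12}},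
\end{align*}
where the third equality uses $(1+t^2)(1-t^2+t^4)=1+t^6$. Comparing
coefficients,
\begin{equation}\label{eq:dimdiff}
\dim M_{k+2}(\rho)-\dim M_k(\rho)=\sum_{s\ge0}\delta_{k-12s},
\end{equation}
which proves the first inequality. For the second, $D^\vee$ maps $N_{-w}(\rho)$
injectively to $N_{-(w+2)}(\rho)$, and
$N_{-w}(\rho)\cong\bigoplus_jA_{w+k_j}$ is the weight $w$ part of a free graded
module with generators of weights $-k_j$. The computation above, with $m(t)$
replaced by $m(t^{-1})$ and hence $\delta_w$ by $\delta_{-w}$, gives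
$\sum_{s\ge0}\delta_{-w+12s}\ge0$ for every even $w$.
\end{proof}

So a negative $\delta_k$ must be compensated at some $k-12s$ and at some
$k+12s$ with $s\ge1$, which puts free weights far below and far above $k$.
The following lemma fills in everything between.

\begin{lemma}\label{lem:gaps}
Let $\rho$ be irreducible and let $u<b<u'$ be even with $m_u,m_{u'}>0$. Then
$m_b>0$.
\end{lemma}

\begin{proof}
Suppose $m_b=0$. If $k_j<b$ and $a_{ij}\ne0$, then $k_i\le k_j+2\le b$, so
$k_i<b$. Let $\mathbf{F}'$ be the matrix of those columns $F_j$ with $k_j<b$,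
and let $r$ be their number; $0<r<n$. Then $\theta\mathbf{F}'=\mathbf{F}'B'$ for
an $r\times r$ block $B'$ of $B$. Let $\Phi$ be an invertible solution of
$\theta\Phi=\Phi B'$ on the simply connected domain $\mathfrak{H}$. Then
$\theta(\mathbf{F}'\Phi^{-1})=0$, so the column space of $\mathbf{F}'(\tau)$ is
an $r$-dimensional space independent of $\tau$. It is $\rho$-stable since
$F_j(\gamma\tau)=(c\tau+d)^{k_j}\rho(\gamma)F_j(\tau)$, where $(c,d)$ is the
bottom row of $\gamma$. This contradicts irreducibility.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii)]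
Let $\delta_k<0$. By (i), $k\in\{0,2,\dots,10\}$. By (ii) there is an $s\ge1$
with $\delta_{k-12s}>0$. Hence $m_{k-12s+2}$ or $m_{k-12s-2}$ is positive, and
there is a free weight at most $k-10$. In the same way there is one at least
$k+10$. By Lemma~\ref{lem:gaps}, $m_{k+2j}\ge1$ for $|j|\le5$. In particular
$m_k>m_{k-2}+m_{k+2}\ge2$, so $m_k\ge3$, and $\dim\rho\ge10+3=13$, with equality
only for the multiplicities stated.
\end{proof}

\begin{remark}
Irreducibility cannot be dropped in (ii) and (iii): for the trivial
representation on $\mathbb{C}^n$, $n\ge2$, we have $M(\rho)=A^n$, $m_0=n$,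
$\delta_0=-n$, and $\sum_{s\ge0}\delta_{-12s}=-n$. Here (i) is an equality at
$k=0$, since $L=0$.
\end{remark}

\section{A counterexample of dimension thirteen}\label{sec:example}

\subsection{A criterion for irreducibility}

We construct examples with $k=0$ and obtain the other $k$ by twisting. By
Theorem~\ref{thm:B}(i) the residue must then have the eigenvalue $0$. The idea
is to choose the remaining eigenvalues so that no proper nonempty selection of
them has a real sum. The determinant of $\rho$ on an invariant subspace is a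
character, which forces the trace of the residue on it to be real. So an
invariant subspace involves none or all of the nonzero eigenvalues, and these
two cases amount to a vector or a functional fixed by $\Gamma(1)$.

\begin{lemma}\label{lem:criterion}
Let $d\ge1$, $N\ge2$ and $0\le\lambda<1$. Let $a$ be a connection matrix of size
$N+d$ whose residue $R$ has characteristic polynomial
\[
x^d\,(x-\lambda-i)^{N-1}\,(x-\lambda+(N-1)i),\qquad i=\sqrt{-1},
\]
and satisfies $\dim\ker R=d$, and let $\rho$ be the representation of
Proposition~\ref{prop:fromMatrix}. Then $\dim\ker(\rho(T)-1)=d$. If $\rho$ is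
reducible, then there is $0\ne F\in M_0(\rho)$ with $DF=0$, or there is
$0\ne\varphi\in N_0(\rho)$ with $D^\vee\varphi=0$.
\end{lemma}

\begin{proof}
The three roots are distinct, so $\ker R$ is the whole generalized eigenspace
of $R$ for $0$. As $0$ is the only integer in the strip
$0\le\mathrm{Re}\,x<1$, $\ker(\rho(T)-1)=\ker(e^{2\pi iR}-1)=\ker R$.

Let $W$ be a $\rho$-stable subspace with $0\ne W\ne\mathbb{C}^{N+d}$. Since
$R=L$ is a polynomial in $\rho(T)$, $W$ is $R$-stable. The determinant of
$\rho|_W$ is a character, so $e^{2\pi i\,\mathrm{tr}(R|_W)}$ is a sixth root of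
unity by (e), and $\mathrm{tr}(R|_W)$ is real. If the root $\lambda+i$ occurs
$\alpha\le N-1$ times and $\lambda-(N-1)i$ occurs $\epsilon\le1$ times in
$R|_W$, then $\alpha=\epsilon(N-1)$. So $R|_W$ involves none or all of the $N$
nonzero roots, counted with multiplicity.

\emph{None.} Then $W\subset\ker R$, so $T$ acts trivially on $W$. Then so does
$STS^{-1}$, and hence $\Gamma(1)$, by (e). Take $0\ne x\in W$. The constant
function $F=x$ is $\rho$-equivariant and equals $q^Rx$ because $Rx=0$. So
$F\in M_0(\rho)$, and $DF=\theta x=0$.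

\emph{All.} Then $W$ contains the generalized eigenspaces of all nonzero roots,
so $\mathbb{C}^{N+d}/W\ne0$ is a quotient of $\ker R$. As before $\Gamma(1)$
acts trivially on it, and there is a row vector $\psi\ne0$ with
$\psi\rho(\gamma)=\psi$ and $\psi R=0$. For $G\in M_w(\rho)$ the function
$\psi G$ is modular of weight $w$, and near the cusp
$\psi G=\psi q^Rh=\psi h$. So $\varphi(G)=\psi G$ defines an element of
$N_0(\rho)$, and $\varphi(DG)=D\varphi(G)$, that is, $D^\vee\varphi=0$. It is
nonzero because the basis elements span $\mathbb{C}^{N+d}$ at each $\tau$.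
\end{proof}

\subsection{The example}\label{subsec:thirteen}

Theorem~\ref{thm:B}(iii) with $k=0$ dictates the weights. Let $e_j$ for
$-5\le j\le5$ have weight $2j$, and let $v,w$ have weight $0$. By
Theorem~\ref{thm:B}(i), $R$ must have a nontrivial kernel; we arrange that $R$
kills $w$ and does not map anything else into $\langle w\rangle$. The
difficulty is that $w$ must not split off: we need $Dw\ne0$, and $w$ must occur
in the image under $D$ of another basis element, with coefficients invisible at
the cusp. Such coefficients are multiples of $\Delta$. Now $Dw$ has weight $2$,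
so among the given weights it can contain only $\Delta e_{-5}$, and the only
other place for $\Delta w$ is $De_5$, of weight $12$. This is why the weights
$\pm10$ are needed. Accordingly set
\begin{equation}\label{eq:example}
\begin{gathered}
Dv=E_4^3\,e_{-5},\qquad De_j=e_{j+1}\ (-5\le j\le4),\qquad
Dw=\Delta\,e_{-5},\\
De_5=c_vE_4^3\,v+\sum_{j=-5}^{4}c_j\,\varepsilon_{12-2j}\,e_j+\Delta\,w ,
\end{gathered}
\end{equation}
with constants $c_v,c_j$ still to be chosen. See Figure~\ref{fig:thirteen}.

\begin{figure}[ht]
\centering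
\begin{tikzpicture}[>=stealth]
\node (a) at (0,0) {$e_{-5}$};
\node (b) at (1.9,0) {$e_{-4}$};
\node (c) at (3.8,0) {$\cdots$};
\node (d) at (5.7,0) {$e_{4}$};
\node (e) at (7.6,0) {$e_{5}$};
\node (v) at (3.8,1.4) {$v$};
\node (w) at (3.8,-1.4) {$w$};
\draw[->] (a)--(b);
\draw[->] (b)--(c);
\draw[->] (c)--(d);
\draw[->] (d)--(e);
\draw[->] (v) -- node[above left] {$E_4^3$} (a);
\draw[->] (e) -- node[above right] {$11\,E_4^3$} (v);
\draw[->,dashed] (w) -- node[below left] {$\Delta$} (a);
\draw[->,dashed] (e) -- node[below right] {$\Delta$} (w);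
\end{tikzpicture}
\caption{The operator $D$ on the free basis of the $13$-dimensional example.
Here $e_j$ has weight $2j$ and $v,w$ have weight $0$; an arrow from $x$ to $y$
with label $f$ means that $Dx$ contains the term $fy$, and unlabeled arrows have
$f=1$. The terms of $De_5$ in $e_{-5},\dots,e_4$ are omitted. The coefficients
on the dashed arrows vanish at the cusp, so there $w$ is isolated.}
\label{fig:thirteen}
\end{figure}

\emph{The residue.} Since $\Delta(\infty)=0$, $R$ kills $w$ and preserves the
span of $v,e_{-5},\dots,e_5$, where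
\[
Rv=e_{-5},\qquad Re_j=\tfrac{j}{6}e_j+e_{j+1}\ (j\le4),\qquad
Re_5=\tfrac56e_5+c_vv+\sum_{j\le4}c_je_j .
\]
Let $R_b$ be the restriction to this span. The vector $v$ is cyclic for $R_b$.
More precisely, put $p_v=1$ and
$p_j(x)=x\prod_{-5\le l<j}(x-\frac l6)$, so that $v=p_v(R_b)v$ and
$e_j=p_j(R_b)v$. The last relation then says that the characteristic polynomial
of $R_b$ is $(x-\frac56)p_5-c_v-\sum_{j\le4}c_jp_j$. The polynomials
$p_v,p_{-5},\dots,p_4$ have degrees $0,1,\dots,10$, and the weights of
$v,e_{-5},\dots,e_5$ add up to $0$, so every monic polynomial of degree $12$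
whose roots add up to $0$ arises for one choice of the constants. We choose
\[
P(x)=(x-i)^{11}(x+11i).
\]
Setting $x=0$, where all $p_j$ vanish, gives
$c_v=-P(0)=-(-i)^{11}\cdot11i=11$. Since $P(0)\ne0$, $R_b$ is invertible and
$\ker R=\langle w\rangle$. So Lemma~\ref{lem:criterion} applies with $d=1$,
$N=12$, $\lambda=0$. It remains to exclude the two possibilities it leaves.

\emph{No $F$.} Let $F=\alpha v+\gamma w+\sum_jf_je_j\in M_0(\rho)$ with
$\alpha,\gamma\in\mathbb{C}$, $f_j\in A_{-2j}$, and $DF=0$. Then
$f_1=\dots=f_5=0$, so $De_5$ does not enter. For $-4\le j\le1$ the coefficient of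
$e_j$ in $DF$ is $Df_j+f_{j-1}$, so $f_{j-1}=-Df_j$. Starting from $f_1=0$ we find
$f_0=f_{-1}=\dots=f_{-5}=0$. The vanishing of the coefficient of $e_{-5}$ now
says
\[
\alpha E_4^3+\gamma\Delta=0 .
\]
Since $E_4^3$ and $\Delta$ are linearly independent in $A_{12}$,
$\alpha=\gamma=0$.

\emph{No $\varphi$.} Let $\varphi\in N_0(\rho)$ with $\varphi(DG)=D\varphi(G)$,
and put $y_j=\varphi(e_j)\in A_{2j}$ and
$\alpha=\varphi(v),\gamma=\varphi(w)\in\mathbb{C}$. Then $y_{-5}=0$, having
negative weight, and $y_{j+1}=\varphi(De_j)=Dy_j$ for $j\le4$ gives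
$y_{-4}=\dots=y_5=0$. Hence
\[
0=Dy_5=\varphi(De_5)=11\,\alpha E_4^3+\gamma\Delta ,
\]
and again $\alpha=\gamma=0$.

So $\rho$ is irreducible of dimension $13$ with $m_0=3>2=m_{-2}+m_2$, and the
conjecture fails. Both steps end in $A_{12}$, the first space of scalar forms of
dimension greater than one: it has room for both $v$ and $w$, although only one
direction of it is visible at the cusp.

\begin{remark}
This example is as tight as possible. By \eqref{eq:dimdiff},
$\dim M_2(\rho)-\dim M_0(\rho)=\delta_0+\delta_{-12}=0$; both spaces have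
dimension $7$, and $D\colon M_0(\rho)\to M_2(\rho)$ is bijective.
\end{remark}

\subsection{Twisting}

\begin{lemma}\label{lem:twist}
Let $k\in\{0,2,\dots,10\}$ and let all eigenvalues of $L$ have real part in
$[0,\frac16)$. Then $M(\rho\otimes\chi_k)=\eta^{2k}M(\rho)$. In particular the
free weights of $\rho\otimes\chi_k$ are those of $\rho$ increased by $k$.
\end{lemma}

\begin{proof}
Since $\frac{k}{12}\le\frac56$, the eigenvalues of $L+\frac{k}{12}$ have real
part in $[0,1)$, so this is the exponent matrix of $\rho\otimes\chi_k$. By (d),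
$G\mapsto\eta^{2k}G$ turns $\rho$-equivariance in weight $w$ into
$\rho\otimes\chi_k$-equivariance in weight $w+k$, and turns $q^Lh$ into
$q^{L+k/12}uh$ with $u$ holomorphic and nonzero at $q=0$. Division by
$\eta^{2k}$ is the inverse. The map is $A$-linear and raises weights by $k$.
\end{proof}

In the example all eigenvalues of $L$ have real part $0$, so twisting already
gives $13$-dimensional counterexamples for every $k\in\{0,2,\dots,10\}$.

\section{The general construction}\label{sec:construction}

We now replace $v,e_{-5},\dots,e_5$ by a longer chain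
$b_0,b_1,\dots,b_{N-1}$ and $w$ by several elements $w_1,\dots,w_d$. Each $w_s$
needs its own exit to a chain element of weight $-10$ and its own entrance from
one of weight $10$. The step-by-step elimination of
Section~\ref{subsec:thirteen} is replaced by an argument at the cusp that does
not depend on the shape of the chain.

\begin{proposition}\label{prop:construction}
Let $d\ge1$, $N\ge2$, and let $\kappa_0,\dots,\kappa_{N-1}$ be even integers
with mean $\mu$ such that
\begin{enumerate}
\item[(C1)] $\kappa_{i+1}\le\kappa_i+2$ and $\kappa_{i+1}\ne\kappa_i$ for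
$0\le i\le N-2$;
\item[(C2)] $\kappa_{N-1}>\kappa_j$ for $j<N-1$;
\item[(C3)] $-10\le\kappa_i\le10$ for $i\le N-2$;
\item[(C4)] $0\le\mu<2$;
\item[(C5)] there are distinct indices $l_1,\dots,l_d$ with $\kappa_{l_s}=-10$,
and distinct indices $t_1,\dots,t_d$ with $\kappa_{t_s}=10$ and $t_s\ne N-2$.
\end{enumerate}
Then for every $k\in\{0,2,\dots,10\}$ there is an irreducible $\rho$ of
dimension $N+d$ whose free weights are
$\kappa_0+k,\dots,\kappa_{N-1}+k$ together with $k$ repeated $d$ times, and
$\dim\ker(\rho(T)-e^{2\pi ik/12})=d$.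
\end{proposition}

\begin{proof}
We first treat $k=0$.

\emph{Definition.} Take basis symbols $b_i$ of weight $\kappa_i$ and
$w_1,\dots,w_d$ of weight $0$, and set
\begin{align*}
Db_i&=\varepsilon_{\kappa_i+2-\kappa_{i+1}}\,b_{i+1}
+\sum_{s:\,t_s=i}\Delta\,w_s\qquad(0\le i\le N-2),\\
Db_{N-1}&=\sum_{j\le N-2}c_j\,\varepsilon_{\kappa_{N-1}+2-\kappa_j}\,b_j
+\sum_{s:\,t_s=N-1}\Delta\,w_s,\\
Dw_s&=\Delta\,b_{l_s},
\end{align*}
with constants $c_j$ to be chosen. The forms $\varepsilon$ exist: in the first
line the weight is nonnegative and different from $2$ by (C1), and in the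
second it is at least $4$ by (C2). The $\Delta$-terms have the right weights by
(C5). So this is a connection matrix.

\emph{Residue.} Since $\Delta(\infty)=0$, $R$ is zero on $\langle w_s\rangle$
and preserves $\langle b_i\rangle$, where it acts by a matrix $R_b$ with
\[
R_bb_i=\tfrac{\kappa_i}{12}b_i+b_{i+1}\ (i\le N-2),\qquad
R_bb_{N-1}=\tfrac{\kappa_{N-1}}{12}b_{N-1}+\sum_{j\le N-2}c_jb_j .
\]
With $p_i(x)=\prod_{j<i}(x-\frac{\kappa_j}{12})$ we have $b_i=p_i(R_b)b_0$ for
$i\le N-1$. So $b_0$ is cyclic, and the characteristic polynomial of $R_b$ is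
$p_N-\sum_{j\le N-2}c_jp_j$. Since $p_0,\dots,p_{N-2}$ span the polynomials of
degree at most $N-2$, every monic polynomial of degree $N$ whose roots add up to
$\sum\kappa_i/12=N\mu/12$ arises. Choose the $c_j$ so that it is
\[
P(x)=\bigl(x-\tfrac{\mu}{12}-\sqrt{-1}\bigr)^{N-1}
\bigl(x-\tfrac{\mu}{12}+(N-1)\sqrt{-1}\bigr).
\]
Then $P(0)\ne0$, so $R_b$ is invertible and $\dim\ker R=d$. By (C4) the
eigenvalues of $R$ have real part in $[0,\frac16)$.
Proposition~\ref{prop:fromMatrix} gives $\rho$, with $b_i,w_s$ realized as a
free basis of $M(\rho)$, and Lemma~\ref{lem:criterion} applies with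
$\lambda=\frac{\mu}{12}$. So $\dim\ker(\rho(T)-1)=d$, and for irreducibility it
remains to show that $D$ is injective on $M_0(\rho)$ and $D^\vee$ on
$N_0(\rho)$.

\emph{$D$ is injective on $M_0(\rho)$.} Let
$F=\sum f_ib_i+\sum\gamma_sw_s$ with $f_i\in A_{-\kappa_i}$,
$\gamma_s\in\mathbb{C}$, and $DF=0$. By Lemma~\ref{lem:cusp}(i),
$R\,\mathrm{ev}(F)=0$, and as $R_b$ is invertible, $f_i(\infty)=0$ for all $i$.
The weight $-\kappa_i$ of $f_i$ is at most $10$, by (C3) for $i\le N-2$, and
then by (C2) for $i=N-1$. So $f_i=0$ by (c). Now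
$0=DF=\Delta\sum_s\gamma_sb_{l_s}$, and since the $l_s$ are distinct, all
$\gamma_s=0$.

\emph{$D^\vee$ is injective on $N_0(\rho)$.} Let $\varphi\in N_0(\rho)$ with
$\varphi(DG)=D\varphi(G)$, and put $y_i=\varphi(b_i)\in A_{\kappa_i}$,
$\gamma_s=\varphi(w_s)\in\mathbb{C}$. By Lemma~\ref{lem:cusp}(ii) the row of
values at the cusp becomes zero when multiplied by $R$ from the right, so
$y_i(\infty)=0$ for all $i$, again because $R_b$ is invertible. For $i\le N-2$
the weight $\kappa_i$ is at most $10$, hence $y_i=0$. The weight of $y_{N-1}$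
may be larger, so we argue differently: since no $t_s$ equals $N-2$, applying
$\varphi$ to $Db_{N-2}$ gives
$0=Dy_{N-2}=\varepsilon_{\kappa_{N-2}+2-\kappa_{N-1}}\,y_{N-1}$, so $y_{N-1}=0$.
(If $t_s=N-2$ were allowed, this relation would have the extra term
$\Delta\gamma_s$ and could be satisfied by $y_{N-1}$ a nonzero multiple of
$\Delta$.) Finally, since the $t_s$ are distinct, applying $\varphi$ to
$Db_{t_s}$ gives $0=\Delta\gamma_s$ for each $s$. So $\varphi=0$.

This proves the case $k=0$. For general $k$ replace $\rho$ by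
$\rho\otimes\chi_k$. This is irreducible, its free weights are given by
Lemma~\ref{lem:twist}, and $(\rho\otimes\chi_k)(T)=e^{2\pi ik/12}\rho(T)$.
\end{proof}

\section{Counterexamples in every dimension}\label{sec:families}

We prove Theorem~\ref{thm:A} by choosing sequences. A sequence may drop
freely but can rise only in steps of $2$. Thus a climb from $-10$ to $10$ passes
through $-2$, $0$ and $2$ and contributes to $m_{-2}$ and $m_2$; to have
$m_{\pm2}=1$ we must climb only once. We therefore place high weights first,
then drop through $0$ to the low weights, and climb at the end. High and low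
weights balance each other so that the mean stays near $0$. In all cases the
free weights below are those for $k=0$, and
Proposition~\ref{prop:construction} shifts them by $k$.

\begin{proof}[Proof of Theorem~\ref{thm:A}(i)]
Let $s\ge0$ and $s'\in\{s,s-1\}$ with $s'\ge0$, take $d=1$, and let the sequence
be
\[
\underbrace{4,6,4,\dots}_{s\text{ terms}},\;0,\;
\underbrace{-4,-6,-4,\dots}_{s'\text{ terms}},\;-10,-8,\dots,8,10 .
\]
Then $N=12+s+s'$. For $s=s'=0$ this is the example of
Section~\ref{subsec:thirteen}.

All upward steps, $4\to6$, $-6\to-4$ and those of the final climb, are equal to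
$2$, and consecutive terms differ; so (C1) holds. The last term $10$ exceeds all
others, which gives (C2), and (C3) is clear. If $s'=s$, the terms add up to $0$
and $\mu=0$. If $s'=s-1$, the sum is the last of the $s$ high terms, $4$ or $6$,
and $N\ge13$, so $0<\mu<1$. This is (C4). For (C5) take the only term $-10$ and
the only term $10$; the latter has index $N-1$.

Together with the one $w_1$ of weight $0$ we have $m_0=1+1+1=3$, and
$m_{\pm2}=1$. The dimension is $13+s+s'$, which is $13+2s$ for $s'=s\ge0$ and
$12+2s$ for $s'=s-1$, $s\ge1$. So every $n\ge13$ occurs.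
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(ii)]
Take the sequence
\[
\underbrace{10,8,\,10,8,\dots,10,8}_{d\text{ pairs}},\;0,\;
\underbrace{-10,-8,\,-10,-8,\dots,-10,-8}_{d\text{ pairs}},\;
-10,-8,\dots,10,12 ,
\]
of length $N=2d+1+2d+12=4d+13$. The final climb goes on to $12$ because (C2)
demands that the last term exceed the terms $10$ at the beginning. All upward
steps are equal to $2$, namely $8\to10$, $-10\to-8$ and those of the final
climb, and consecutive terms differ; so (C1) holds, and (C2), (C3) are clear.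
The sum of all terms is $12$, so $\mu=\frac{12}{4d+13}\in[0,2)$, which is (C4).
For (C5) let the $t_s$ be the indices of the terms $10$ in the first $d$ pairs
and the $l_s$ those of the terms $-10$ in the second $d$ pairs. The index $N-2$
belongs to the $10$ in the final climb, so it is not a $t_s$.

The weight $0$ occurs twice in the sequence, and the $w_s$ contribute $d$ more, so
$m_0=d+2$. The weights $\pm2$ occur once each, the dimension is $N+d=5d+13$, and
$\dim\ker(\rho(T)-e^{2\pi ik/12})=d$ after the twist.
\end{proof}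

\begin{thebibliography}{1}
\bibitem{FR}
Cameron Franc and Steven Rayan,
\emph{Nonabelian Hodge theory and vector valued modular forms},
arXiv:1812.06180 (2018).
\end{thebibliography}

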